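# Increasing approximation of singular Hermitian metrics by smooth Nakano positive metrics on a polydisc

## 1. Convolution in rank one and in dimension one

Let $\Delta\subset\mathbb C^n$ be a polydisc with coordinates $z=(z_1,\dots,z_n)$ and let $E=\Delta\times\mathbb C^r$, $r\ge1$. We have on $E$ a Hermitian metric $h$ which may be singular but is positively curved, and we want to write it, on smaller polydiscs, as the limit of an *increasing* sequence of *smooth* positively curved metrics. For $r\ge2$ there are several notions of positivity. We begin with the two cases where the difference does not matter.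

**Definition (singular metric, Griffiths sign).** A singular Hermitian metric $h$ on $E$ is a measurable map assigning to almost every $x\in\Delta$ a non-negative Hermitian form $h_x$ on $E_x$, with $0<\det h<+\infty$ almost everywhere. It is *Griffiths semi-negative* if $\log|u|_h$ (equivalently $|u|_h^2$) is plurisubharmonic (psh) for every local holomorphic section $u$ of $E$. It is *Griffiths semi-positive* if the dual metric $h^\star$ on $E^\star$ is Griffiths semi-negative.

Since $h$ is given only almost everywhere, "is psh" means "agrees almost everywhere with a psh function". For instance, for $r=1$ the metric $h=|z_1|^{-2}$ is Griffiths semi-positive: for a holomorphic section $\xi=\xi_1e_1^\star$ of $E^\star$ we have $\log|\xi|_{h^\star}=\log|z_1\xi_1|$, which is psh.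

**Definition (smooth metrics).** Let $g$ be a smooth Hermitian metric on $E$ over an open set $U$. Write its Chern curvature in a $g$-orthonormal frame $(e_\lambda)$ as $i\Theta_{E,g}=i\sum c_{jk\lambda\mu}\,dz_j\wedge d\bar z_k\otimes e_\lambda^\star\otimes e_\mu$. For $\tau=\sum\tau_{j\lambda}\,\partial/\partial z_j\otimes e_\lambda\in T_{U,x}\otimes E_x$ put
$$N_g(\tau)=\sum_{j,k,\lambda,\mu}c_{jk\lambda\mu}(x)\,\tau_{j\lambda}\bar\tau_{k\mu}.$$
The metric is *Nakano positive* if $N_g(\tau)>0$ for every $x$ and every $\tau\ne0$, and *Nakano semi-positive* if $N_g\ge0$. It is *Griffiths (semi-)positive* if the corresponding inequality holds for nonzero decomposable $\tau=a\otimes v$.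

In invariant terms, $N_g(\tau)=\sum\langle\Theta_{j\bar k}e_\lambda,e_\mu\rangle\tau_{j\lambda}\bar\tau_{k\mu}$, and this formula holds in any frame. Two textbook facts will be used. Multiplying $g$ by $e^{-\chi}$ adds $i\partial\bar\partial\chi\otimes\mathrm{Id}_E$ to the curvature. And if a holomorphic frame has Gram matrix $g_{\lambda\mu}=\langle e_\lambda,e_\mu\rangle$ with $dg_{\lambda\mu}(x)=0$, then $\langle\Theta_{j\bar k}e_\lambda,e_\mu\rangle=-\partial_j\bar\partial_kg_{\lambda\mu}$ at $x$.

**Theorem, part (A).** Suppose $n=1$ or $r=1$, and let $h$ be Griffiths semi-positive. For every polydisc $\Delta'\Subset\Delta$ there are smooth Hermitian metrics $h_\nu$ on $E|_{\Delta'}$ with Nakano positive curvature such that $h_\nu\le h_{\nu+1}$ and $h_\nu\to h$ almost everywhere on $\Delta'$.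

Let $\kappa_\nu$ be standard radial mollifiers supported in the ball of radius $\epsilon_\nu\downarrow0$, with $\epsilon_1<\mathrm{dist}(\Delta',\partial\Delta)$.

**Proof for $r=1$.** Write $h=e^{-\varphi}$. Then $\varphi=\log|e_1^\star|^2_{h^\star}$ is almost everywhere equal to a psh function, and this function is not $\equiv-\infty$ because $\det h<\infty$ almost everywhere. The functions $\varphi*\kappa_\nu$ are smooth and psh on $\Delta'$ and decrease to $\varphi$. So $h_\nu=e^{-\varphi*\kappa_\nu-|z|^2/\nu}$ is smooth, its curvature $i\partial\bar\partial(\varphi*\kappa_\nu)+\frac i\nu\partial\bar\partial|z|^2$ is positive, and $h_\nu$ increases to $h$ almost everywhere. In rank one, positive curvature is Nakano positivity. $\square$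

**Proof for $n=1$.** The idea is to mollify the *dual* metric, because semi-negativity is a condition that survives averaging. For the moment $n$ is arbitrary; the hypothesis $n=1$ enters only in the last step.

**Step 1: the dual Gram matrix can be convolved.** Let $G$ be the matrix of $h^\star$ in the dual frame, $|\xi|_G^2=\sum G_{\lambda\mu}\xi_\lambda\bar\xi_\mu$. For constant $\xi$, the function $|\xi|^2_G\ge0$ is almost everywhere equal to a psh function, so it is locally bounded: a psh function is locally bounded above, and it is $\ge0$ everywhere if it is $\ge0$ almost everywhere, being the limit of its averages on shrinking balls. By polarization the entries of $G$ are in $L^\infty_{loc}$. Put $G_\nu=G*\kappa_\nu$ on $\Delta'$. It is smooth, and positive definite because $G>0$ almost everywhere.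

**Step 2: monotonicity and convergence.** For constant $\xi$, $|\xi|^2_{G_\nu}=|\xi|^2_G*\kappa_\nu$ is the mollification of a psh function, hence decreases in $\nu$ and converges to $|\xi|_G^2$ almost everywhere. So $G_\nu$ decreases as Hermitian forms, and by polarization over finitely many $\xi$, $G_\nu\to G$ almost everywhere.

**Step 3: $G_\nu$ is Griffiths semi-negative.** Let $\xi$ be a local holomorphic section of $E^\star$. Then
$$|\xi(z)|^2_{G_\nu(z)}=\int|\xi(z)|^2_{G(z-t)}\,\kappa_\nu(t)\,dt .$$
For fixed $t$ put $x=z-t$. The integrand is $|\xi(x+t)|^2_{G(x)}$, and $x\mapsto\xi(x+t)$ is holomorphic, so it is almost everywhere equal to a psh function of $z$. Testing against $\partial_a\bar\partial_a$ of non-negative test functions, for each direction $a$, and using Fubini, the average has $i\partial\bar\partial\ge0$ as a distribution. It is smooth, hence psh. Now fix $x$ and take $\xi$ holomorphic with prescribed value $\xi(x)$ and $D'\xi(x)=0$ (add a suitable linear term to a constant section). At $x$ we have $0\le\partial_a\bar\partial_a|\xi|^2_{G_\nu}=-\langle\Theta(a,\bar a)\xi,\xi\rangle$.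 So the curvature of $G_\nu$ is Griffiths semi-negative.

**Step 4: dualize.** The dual metric $G_\nu^\star$ on $E$ is smooth, Griffiths semi-positive, increasing in $\nu$ (inversion reverses order), and converges to $h$ almost everywhere. Hence $h_\nu=e^{-|z|^2/\nu}G_\nu^\star$ is smooth, increases to $h$ almost everywhere, and is Griffiths positive.

**Step 5: the only use of $n=1$.** When $\dim T_{U,x}=1$, every $\tau\in T_{U,x}\otimes E_x$ is decomposable. So Griffiths positive is the same as Nakano positive. $\square$

Steps 1–4 hold in every dimension. What is missing in general is that for $n,r\ge2$ not every tensor is decomposable. If we want Nakano positive approximants we must assume more about $h$, namely that $h$ itself is Nakano semi-positive in a suitable singular sense. Is that enough?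

## 2. Nakano semi-positivity of a singular metric through $L^2$ estimates

A singular metric need not have a usable curvature tensor, so Nakano semi-positivity is defined through the solvability of $\bar\partial$ with a precise estimate. The following is the notion called globally Nakano semi-positive in Inayama's paper "Nakano positivity of singular Hermitian metrics and vanishing theorems of Demailly-Nadel-Nakano type" (arXiv:2004.05798), adapting the optimal $L^2$-estimate condition of Deng–Ning–Wang–Zhou, specialized to the trivial bundle over $\Delta$.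

**Definition.** A Griffiths semi-positive singular Hermitian metric $h$ on $E$ is *(globally) Nakano semi-positive* if the following holds for every datum $(\Omega,\omega_\Omega,\psi,q,f)$, where $\Omega\subset\Delta$ is a Stein open subset, $\omega_\Omega$ is a Kähler form on $\Omega$, $\psi$ is a smooth strictly psh function on $\Omega$, $1\le q\le n$, and $f\in L^2_{(n,q)}(\Omega,E;\omega_\Omega,he^{-\psi})$ is $\bar\partial$-closed with $\int_\Omega\langle B^{-1}_{\omega_\Omega,\psi}f,f\rangle_{(\omega_\Omega,h)}e^{-\psi}dV_{\omega_\Omega}<\infty$. There must exist $u\in L^2_{(n,q-1)}(\Omega,E;\omega_\Omega,he^{-\psi})$ with $\bar\partial u=f$ and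
$$\int_\Omega|u|^2_{(\omega_\Omega,h)}e^{-\psi}dV_{\omega_\Omega}\le\int_\Omega\langle B^{-1}_{\omega_\Omega,\psi}f,f\rangle_{(\omega_\Omega,h)}e^{-\psi}dV_{\omega_\Omega}.$$
Here $B_{\omega_\Omega,\psi}=[i\partial\bar\partial\psi\otimes\mathrm{Id}_E,\Lambda_{\omega_\Omega}]$, which is positive definite on $E$-valued $(n,q)$-forms.

The result behind this definition will be used as a black box.

**Theorem (D)** (Demailly, Ann. Sci. ENS 15 (1982); *Complex Analytic and Differential Geometry*, Ch. VIII, Thm 6.1). Let $X$ be a Stein manifold (it carries a complete Kähler metric), $\omega$ any Kähler form on $X$, and $(F,k)$ a smooth Hermitian holomorphic vector bundle with Nakano positive curvature, so that $A=[i\Theta_{F,k},\Lambda_\omega]>0$ on $(n,q)$-forms, $q\ge1$. If $g\in L^2_{(n,q)}$ is $\bar\partial$-closed with $\int\langle A^{-1}g,g\rangle dV_\omega<\infty$, there is $u\in L^2_{(n,q-1)}$ with $\bar\partial u=g$ and $\int|u|^2dV_\omega\le\int\langle A^{-1}g,g\rangle dV_\omega$.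

Norms are normalized so that $|dz_j|=1$ for $\omega=i\sum dz_j\wedge d\bar z_j$. We also use the textbook fact that Nakano semi-positivity gives $[i\Theta,\Lambda_\omega]\ge0$ on $(n,q)$-forms, $q\ge1$.

As an example, the constant Euclidean metric on $E$ is globally Nakano semi-positive. The metric $he^{-\psi}$ then has curvature $i\partial\bar\partial\psi\otimes\mathrm{Id}_E$, so $A=B_{\omega_\Omega,\psi}$, and the definition is exactly Theorem (D) on $\Omega$.

**Question.** Let $h$ be Nakano semi-positive on $E$ over $\Delta$. Does there exist, for every polydisc $\Delta'\Subset\Delta$, a sequence $(h_\nu)_{\nu\ge1}$ of smooth Hermitian metrics on $E|_{\Delta'}$ with Nakano positive curvature such that $h_\nu\le h_{\nu+1}$ as Hermitian forms and $h_\nu\to h$ pointwise almost everywhere on $\Delta'$?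

By part (A) the answer is yes if $n=1$ or $r=1$. In all other cases it is no. Let $c$ be the center of $\Delta$. For $n,r\ge2$ write $y=z_1-c_1$, $w=z_2-c_2$, $H=\{w=0\}$, and for $w\ne0$, $v\in\mathbb C^r$ define
$$P(z)v=\Big(\frac{v_1}{w},\;v_2+\frac ywv_1,\;v_3,\dots,v_r\Big),\qquad h_z(v,v)=|P(z)v|^2, \tag{1}$$
where $|\cdot|$ is the Euclidean norm.

**Theorem, parts (B) and (B$'$).** Let $n,r\ge2$.

* **(B)** The metric $h$ of (1) is globally Nakano semi-positive. For a polydisc $\Delta'\Subset\Delta$, a sequence as in the question exists on $\Delta'$ if and only if $\Delta'\cap H=\emptyset$. In particular (take $\Delta'$ concentric with $\Delta$) the answer to the question is no.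
* **(B$'$)** If $\Delta'\cap H\ne\emptyset$, there is no sequence of smooth Hermitian metrics $h_\nu$ on $E|_{\Delta'}$ with Nakano *semi*-positive curvature such that $h_\nu\le h$ a.e., $h_\nu\to h$ a.e., and $h_\nu\ge k_0$ for all $\nu$ with a fixed continuous Hermitian metric $k_0$.

Together with (A): the answer is affirmative exactly when $n=1$ or $r=1$, and for all $n,r\ge2$ and every $\Delta$ there is a counterexample that is flat outside a hyperplane.

## 3. A metric that is flat off a hyperplane

First, some elementary facts about (1). Since $\det P=1/w$, we have $\det h=|w|^{-2}\in(0,\infty)$ off $H$. The inverse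
$$P^{-1}v'=(wv_1',\;v_2'-yv_1',\;v_3',\dots,v_r')$$
is holomorphic on all of $\Delta$. The dual norm of $\xi$ is the Euclidean norm of $\xi\circ P^{-1}$, and $\xi(P^{-1}v')=(w\xi_1-y\xi_2)v_1'+\xi_2v_2'+\sum_{i\ge3}\xi_iv_i'$. Hence
$$|\xi|^2_{h^\star}=|w\xi_1-y\xi_2|^2+|\xi_2|^2+\sum_{i\ge3}|\xi_i|^2. \tag{2}$$
So $h^\star$ has smooth coefficients on all of $\Delta$ but degenerates on $H$, in the direction $e_1^\star$. Off $H$, the map $P$ is a holomorphic isometry from $(E,h)$ onto the flat bundle $\mathbb C^r$.

**Proposition 1.** For $n,r\ge2$ the metric (1) is globally Nakano semi-positive.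

**Step 1: Griffiths semi-positivity.** By (2), for a local holomorphic section $\xi$ of $E^\star$ the function $|\xi|^2_{h^\star}$ is a finite sum of squared moduli of holomorphic functions. So $\log|\xi|_{h^\star}$ is psh.

**Step 2: solve $\bar\partial$ off $H$.** Let $(\Omega,\omega_\Omega,\psi,q,f)$ be a datum and $\Omega_0=\Omega\setminus H$. It is Stein, being the complement of the zero set of a holomorphic function in a Stein open set. On $\Omega_0$ the metric $he^{-\psi}$ is smooth, and by the isometry $P$ its curvature is $i\partial\bar\partial\psi\otimes\mathrm{Id}_E$, which is Nakano positive. In Theorem (D) on $(\Omega_0,\omega_\Omega)$ we therefore have $A=B_{\omega_\Omega,\psi}$, and we get $u$ on $\Omega_0$ with $\bar\partial u=f$ there and the required estimate. As $H$ has measure zero, the estimate also holds on $\Omega$.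

**Step 3: the equation holds across $H$.** By (2), $h^\star$ is locally bounded above on $\Omega$. Since $|v|_h=\sup_\xi|\xi(v)|/|\xi|_{h^\star}$, $h$ is locally bounded below by a positive multiple of the Euclidean metric. The form $\omega_\Omega$ and the weight $\psi$ are smooth on $\Omega$, so $u,f\in L^2_{loc}(\Omega)$ in the Euclidean sense. Let $\theta$ be smooth on $[0,\infty)$, $0\le\theta\le1$, $\theta=0$ near $0$, $\theta=1$ on $[1,\infty)$, and $\theta_j=\theta(j|w|)$. Given a test form $\zeta$ with compact support in $\Omega$, the form $\theta_j\zeta$ is a test form on $\Omega_0$, so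
$$\int u\wedge\theta_j\bar\partial\zeta+\int u\wedge\bar\partial\theta_j\wedge\zeta=\pm\int f\wedge\theta_j\zeta ,$$
with the sign of the definition of the weak $\bar\partial$. The second term is bounded by
$$C\,\|u\|_{L^2(\{|w|<1/j\}\cap\operatorname{supp}\zeta)}\;\|\bar\partial\theta_j\|_{L^2(\operatorname{supp}\zeta)} .$$
Here $|\bar\partial\theta_j|\le Cj$ on a set of measure $O(j^{-2})$, so the last factor is bounded, and the middle factor tends to $0$ because $u\in L^2_{loc}$. Letting $j\to\infty$, dominated convergence in the other two terms gives $\bar\partial u=f$ on $\Omega$. $\square$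

## 4. Convolution of this metric: Griffiths positive, not Nakano semi-positive

Before excluding all sequences, let us see what the construction of Section 1 does to (1). Put $s_\nu=\int|t_1|^2\kappa_\nu(t)\,dt$, which equals $\int|t_2|^2\kappa_\nu$ and is positive and at most $\epsilon_\nu^2$. Replace $(y,w)$ in (2) by $(y-t_1,w-t_2)$ and integrate against $\kappa_\nu$. The terms linear in $t$ vanish by $t\mapsto-t$, and $\int t_1\bar t_2\kappa_\nu=0$ by $t_1\mapsto-t_1$. Hence
$$|\xi|^2_{G_\nu}=|w\xi_1-y\xi_2|^2+d_1|\xi_1|^2+d_2|\xi_2|^2+\sum_{i\ge3}|\xi_i|^2,\qquad d_1=s_\nu,\quad d_2=1+s_\nu .$$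
So $G_{11}=d_1+|w|^2$, $G_{12}=-w\bar y$, $G_{21}=-y\bar w$, $G_{22}=d_2+|y|^2$ (for $G=G_\nu$), and the rest is the identity. Consider a point where $y=w=0$. There $dG=0$ and $G=D:=\mathrm{diag}(d_1,d_2,1,\dots,1)$. The Gram matrix of the dual metric $g=G_\nu^\star$ is $(G^{T})^{-1}$, so $\partial_j\bar\partial_kg=-D^{-1}(\partial_j\bar\partial_kG^T)D^{-1}$ at the point. With $d_\lambda=1$ for $\lambda\ge3$ this gives
$$\langle\Theta_{j\bar k}e_\lambda,e_\mu\rangle=\frac{\partial_j\bar\partial_kG_{\mu\lambda}}{d_\lambda d_\mu}.$$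
Only four coefficients are nonzero, and with indices $y,w$ for the directions $\partial/\partial z_1,\partial/\partial z_2$,
$$N_g(\tau)=\frac{|\tau_{w1}|^2}{d_1^2}+\frac{|\tau_{y2}|^2}{d_2^2}-\frac{2\,\mathrm{Re}(\tau_{w2}\bar\tau_{y1})}{d_1d_2}. \tag{3}$$
On a decomposable tensor $\tau_{j\lambda}=a_jv_\lambda$ this equals $|a_w\bar v_1/d_1-a_y\bar v_2/d_2|^2\ge0$, as Griffiths semi-positivity demands. But take $\tau=\partial_w\otimes e_2+\partial_y\otimes e_1$: then $N_g(\tau)=-2/(d_1d_2)$. The factor $e^{-|z|^2/\nu}$ of Section 1 does not repair this. For $h_\nu=e^{-|z|^2/\nu}g$ we get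
$$N_{h_\nu}(\tau)=e^{-|z|^2/\nu}\Big(-\frac2{d_1d_2}+\frac1\nu\Big(\frac1{d_1}+\frac1{d_2}\Big)\Big)=\frac{e^{-|z|^2/\nu}}{d_1d_2}\Big(\frac{1+2s_\nu}{\nu}-2\Big),$$
which is negative for all large $\nu$. So on any $\Delta'$ containing a point with $y=w=0$, convolution yields metrics with every property wanted in the question except Nakano positivity. A cleverer construction might still exist. To rule it out we need a consequence of Nakano semi-positivity that survives the limit $h_\nu\to h$ and that $h$ violates.

## 5. What an extension inequality would say about the limit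

The consequence we use is $L^2$ extension from $H$. Here is how it enters.

*The side of the approximants.* Any approximants $h_\nu\le h$ satisfy $|e_2|^2_{h_\nu}\le1/(1+|y|^2)$ on $H$ (this is (8) below; it comes from (2) at $w=0$). So a section $b(y)e_2$ on $H$ has square norm at most $|b|^2/(1+|y|^2)$ there.

*The side of the limit.* A holomorphic section $u$ with $\int|u|_h^2<\infty$ near a point of $H$ has the form $u=P^{-1}V$ with $V=Pu$ holomorphic across $H$ and $|u|_h=|V|$. If $u=be_2$ on $H$, then $V_2-yV_1=b$ on $H$, so $|V|\ge|b|/\sqrt{1+|y|^2}$ there, by Cauchy–Schwarz. By the mean value inequality, the value of $V$ at *one* point $p\in H$ bounds $\int|V|^2$ from below.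

Choose $b$ so that $g=|b|^2/(1+|y|^2)$ has its strict maximum $1$ at $y_0=y(p)$. If an extension lemma holds for every $h_\nu$ with constant $C_0$, then letting $\nu\to\infty$ we expect
$$\mathrm{vol}(\Omega)\le\int_\Omega|V|^2\,dV\le C_0\int_{\Omega'}g\,dV', \tag{4}$$
where $\Omega$ is a polydisc of radius $\rho\le\frac12$ about $p$ and $\Omega'$ is its slice on $H$, so that $\mathrm{vol}(\Omega)=\pi\rho^2\,\mathrm{vol}(\Omega')$. With $C_0=\pi\rho^2$ this would already be absurd, since $g<1$ almost everywhere. But the constant proved below is $C_0=864\pi$, and then (4) is no contradiction: with $b$ as in (9), $1-g=|y-y_0|^2/\big((1+|y_0|^2)(1+|y|^2)\big)\le\rho^2\le\frac14$ on $\Omega'$, so the right side is at least $648\pi\,\mathrm{vol}(\Omega')$, more than $\mathrm{vol}(\Omega)$.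

The way out is to pass to $E^{\otimes m}$ and extend $(be_2)^{\otimes m}$. Nakano semi-positivity is inherited by tensor powers, the limit is still flat via $P^{\otimes m}$, and the lower bound $|V(p)|\ge1$ persists. Meanwhile $g$ becomes $g^m$, whose integral tends to $0$. So any extension constant will do, *provided it depends neither on the rank, nor on the metric, nor on $m$*. That is what we prove next.

## 6. $L^2$ extension from a hyperplane with a universal constant

Here $dV$, $dV'$ denote Lebesgue measure.

**Lemma 2.** Let $p\in H$, $0<\rho\le\frac12$, $\Omega=\{|z_j-p_j|<\rho,\ 1\le j\le n\}$, so that $|w|<\rho$ on $\Omega$. Let $z'=(z_j)_{j\ne2}$ and $\Omega'=\{|z_j-p_j|<\rho,\ j\ne2\}$. Let $F$ be a trivial bundle over a neighborhood of $\overline\Omega$ with a smooth Hermitian metric $k$ of Nakano semi-positive curvature there, and let $B$ be a holomorphic section of $F$ near $\overline\Omega$. Then there is a holomorphic section $\hat u$ of $F$ on $\Omega$ with $\hat u=B$ on $\Omega\cap H$ and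
$$\int_\Omega|\hat u|_k^2\,dV\le C_0\int_{\Omega'}|B(z',0)|_k^2\,dV',\qquad C_0=864\pi,$$
where $B(z',0)$ is the value of $B$ at the point of $H$ with coordinates $z'$.

The direct attempt is to cut $B$ off to $\{|w|\le\delta\}$ by $\chi=\chi(|w|^2/\delta^2)$, where $\chi(t)=1$ for $t\le\frac12$ and $\chi(t)=0$ for $t\ge1$, and to solve $\bar\partial u=\bar\partial(\chi B)$ with the weight $\varphi=\log|w|^2+\varepsilon|z|^2$, which forces $u=0$ on $H$. Off $H$ the curvature of this weight in the $w$-direction is only $\varepsilon$. The right side of the estimate is $\varepsilon^{-1}\int|B|_k^2|\chi'|^2\delta^{-4}e^{-\varepsilon|z|^2}dV$, taken over a region of width about $\delta$. It is of order $\varepsilon^{-1}\delta^{-2}$ and blows up. One needs curvature of size $\delta^{-2}$ where $\bar\partial\chi$ lives, without paying for it in the weight. The proof does this with an auxiliary weight $\psi$ that is used through a twist of the minimal solution, in the spirit of Berndtsson–Charpentier, Chen and Błocki.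

**Step 1: the auxiliary weight.** The aim is a function $\psi$ of $w$ that is strongly subharmonic where $|w|\le\delta$ and whose gradient is controlled everywhere. Let $0<\delta\le\frac1{10}$, $\delta<\rho$, $\varepsilon=\delta$, $X=\Omega\setminus H$ (which is Stein), and
$$\sigma=-\log(|w|^2+\delta^2),\quad\eta=\sigma+\log\sigma,\quad\psi=-\log\eta,\quad\varphi=\log|w|^2+\varepsilon|z|^2,\quad\Phi=\varphi+\psi .$$
Since $|w|^2+\delta^2<\frac14+\frac1{100}<e^{-1}$, we have $\sigma\ge1$, and as $0\le\log\sigma\le\sigma$, also $\sigma\le\eta\le2\sigma$. Put $a=1+1/\sigma\in[1,2]$ and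
$$\alpha=-\sigma_{w\bar w}=\frac{\delta^2}{(|w|^2+\delta^2)^2},\qquad\beta=|\sigma_w|^2=\frac{|w|^2}{(|w|^2+\delta^2)^2}.$$
We have $\eta_w=a\sigma_w$, $\psi_w=-a\sigma_w/\eta$ and $a_{\bar w}=-\sigma_{\bar w}/\sigma^2$. Therefore
$$|\psi_w|^2=\frac{a^2\beta}{\eta^2},\qquad\psi_{w\bar w}=-\frac{a_{\bar w}\sigma_w}\eta-\frac{a\sigma_{w\bar w}}\eta+\frac{a\sigma_w\eta_{\bar w}}{\eta^2}=\frac{a\alpha+\sigma^{-2}\beta}{\eta}+\frac{a^2\beta}{\eta^2}>0 .$$

**Step 2: two bounds for $\mathsf r=|\psi_w|^2/\psi_{w\bar w}$.** These say that the gradient of $\psi$ can be absorbed.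

(i) *Everywhere* $(1-\mathsf r)e^\psi\ge\dfrac1{6\sigma^2}$. If $\beta\neq0$, dropping $a\alpha$ gives $1/\mathsf r\ge1+\eta/(a^2\sigma^2)$, so $1-\mathsf r\ge\eta/(a^2\sigma^2+\eta)$; if $\beta=0$ then $\mathsf r=0$ and this is trivial. Since $e^\psi=1/\eta$, we get $(1-\mathsf r)e^\psi\ge1/(a^2\sigma^2+\eta)\ge1/(4\sigma^2+2\sigma)\ge1/(6\sigma^2)$.

(ii) *Where $|w|\le\delta$*: $\psi_{w\bar w}\ge\dfrac1{4\delta^2\eta}$ and, for $\delta$ small, $(1-2\mathsf r)e^\psi\ge\dfrac1{6\sigma^2}$. Indeed $\psi_{w\bar w}\ge\alpha/\eta\ge\delta^2/(4\delta^4\eta)$. From $|w|^2+\delta^2\ge2|w|\delta$ we get $\beta\le1/(4\delta^2)$, so $|\psi_w|^2\le4\beta/\eta^2\le1/(\delta^2\eta^2)$ and $\mathsf r\le4/\eta$. There $\eta\ge\sigma\ge\log\frac1{2\delta^2}$, so $\mathsf r\le\frac18$ for $\delta$ small, and then $(1-2\mathsf r)e^\psi\ge\frac3{4\eta}\ge\frac3{8\sigma}\ge\frac1{6\sigma^2}$.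

From now on $\delta$ is that small.

**Step 3: a Hörmander estimate on $X$.** Identify $F$-valued $(n,q)$-forms with $(0,q)$-forms via $dz_1\wedge\dots\wedge dz_n$. Let $\Psi=\varphi$ or $\Psi=\Phi$. On $X$ the function $\log|w|^2$ is pluriharmonic and $\psi$ depends only on $w$, so $i\partial\bar\partial\Psi$ has diagonal matrix, with $w\bar w$-entry $\Psi_{w\bar w}=\varepsilon$ or $\varepsilon+\psi_{w\bar w}$ and all other diagonal entries $\varepsilon$. Apply Theorem (D) on $X$ with $\omega=i\partial\bar\partial\Psi$ and the metric $ke^{-\Psi}$. Its curvature is $i\Theta_k+\omega\otimes\mathrm{Id}$, which is Nakano positive, and on $(n,1)$-forms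
$$A=[i\Theta_k,\Lambda_\omega]+[\omega,\Lambda_\omega]\ge[\omega,\Lambda_\omega]=\mathrm{Id},$$
so $\langle A^{-1}g,g\rangle\le|g|^2$. If $\omega=i\sum a_jdz_j\wedge d\bar z_j$, then $|dz_j|^2_\omega=1/a_j$ while $dV_\omega$ is $\prod a_j$ times a constant multiple of $dV$. So for $(n,0)$-forms $|U|^2dV_\omega$ does not depend on $\omega$, and for $g=\tilde g\,d\bar w$ there is only an extra factor $|d\bar w|^2_\omega=1/\Psi_{w\bar w}$. The result: for $\bar\partial$-closed $g=\tilde g\,d\bar w$ with finite right side below there is $U$ with $\bar\partial U=g$ and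
$$\int_X|U|_k^2e^{-\Psi}dV\le\int_X\frac{|\tilde g|_k^2}{\Psi_{w\bar w}}e^{-\Psi}dV. \tag{5}$$

**Step 4: the twist.** Let $\chi:[0,\infty)\to[0,1]$ be smooth, $\chi=1$ on $[0,\frac12]$, $\chi=0$ on $[1,\infty)$, $|\chi'|\le3$; write $\chi$ also for $\chi(|w|^2/\delta^2)$. Put $f\,d\bar w=\bar\partial(\chi B)$, so $f=\chi'\,w\,\delta^{-2}B$, supported in $R=\{\delta^2/2\le|w|^2\le\delta^2\}$. Since $f$ is bounded and $|w|$ is bounded below on $R$, (5) with $\Psi=\varphi$ shows that $\bar\partial u=f\,d\bar w$ is solvable in $L^2(X,ke^{-\varphi})$. Let $u$ be the solution of minimal norm. It is the solution orthogonal to all holomorphic sections in $L^2(X,ke^{-\varphi})$.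

For fixed $\delta$, $\psi$ and $\psi_w$ are bounded on $X$. So $L^2(X,ke^{-\Phi})$ and $L^2(X,ke^{-\varphi})$ are the same space of sections, and for every holomorphic $s$ in it
$$\int_X\langle e^\psi u,s\rangle_k\,e^{-\Phi}dV=\int_X\langle u,s\rangle_k\,e^{-\varphi}dV=0 .$$
Hence $e^\psi u$ is the minimal solution, for the weight $\Phi$, of the equation $\bar\partial U=\bar\partial(e^\psi u)=e^\psi(f+\psi_{\bar w}u)\,d\bar w$. The form on the right has only a $d\bar w$-component, so (5) with $\Psi=\Phi$ applies (the right side is finite because $\Phi_{w\bar w}\ge\varepsilon$). The minimal solution satisfies the estimate, and $\Phi_{w\bar w}\ge\psi_{w\bar w}$, so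
$$\int_X|u|_k^2e^{\psi-\varphi}dV\le\int_X\frac{|f+\psi_{\bar w}u|_k^2}{\psi_{w\bar w}}e^{\psi-\varphi}dV. \tag{6}$$
The gain is that $\psi$ supplies curvature as part of the weight $\varphi+\psi$, while the final integrals carry $e^{+\psi}$. For fixed $\delta$ all terms are finite, since $\psi_{w\bar w}\ge\alpha/\eta$ is bounded below on $X$.

**Step 5: absorb.** Off $R$ we have $f=0$, and the integrand on the right of (6) is $\mathsf r|u|_k^2e^{\psi-\varphi}$. On $R$ use $|f+\psi_{\bar w}u|^2\le2|f|^2+2|\psi_w|^2|u|^2$. Moving the terms in $u$ to the left, and using (i) off $R$ and (ii) on $R$,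
$$\int_X\frac{|u|_k^2}{6\sigma^2}e^{-\varphi}dV\le2\int_R\frac{|f|_k^2}{\psi_{w\bar w}}e^{\psi-\varphi}dV .$$
*Left side.* Here $e^{-\varphi}=|w|^{-2}e^{-\varepsilon|z|^2}$, and $\sigma^2|w|^2\le t\log^2t$ with $t=|w|^2+\delta^2\in(0,1)$. The maximum of $t\log^2t$ on $(0,1)$ is $4e^{-2}<1$, attained at $t=e^{-2}$. So the left side is at least $\frac16\int_X|u|_k^2e^{-\varepsilon|z|^2}dV$. *Right side.* On $R$ we have $|f|_k^2\le9\delta^{-2}|B|_k^2$, $\psi_{w\bar w}^{-1}\le4\delta^2\eta$ by (ii), $e^\psi=1/\eta$, and $e^{-\varphi}\le2\delta^{-2}$. The factors $\eta$ cancel, and the right side is at most $2\cdot9\cdot4\cdot2\,\delta^{-2}\int_R|B|_k^2=144\,\delta^{-2}\int_R|B|_k^2$. Hence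
$$\int_X|u|_k^2e^{-\varepsilon|z|^2}dV\le864\,\delta^{-2}\int_{\Omega'\times\{|w|\le\delta\}}|B|_k^2\,dV\ \xrightarrow[\delta\to0]{}\ 864\pi\int_{\Omega'}|B(z',0)|_k^2\,dV', \tag{7}$$
the limit because $|B|_k^2$ is uniformly continuous on $\overline\Omega$.

**Step 6: the extension.** Put $\hat u_\delta=\chi B-u$. It satisfies $\bar\partial\hat u_\delta=0$ on $X$ and is in $L^2$, so it is holomorphic and extends holomorphically to $\Omega$. Then $u=\chi B-\hat u_\delta$ is continuous on $\Omega$ after extension. Since $u\in L^2(X,ke^{-\varphi})$, $\int|u|^2|w|^{-2}$ is finite locally on $\Omega$. If $u$ were nonzero at a point of $H$ this integral would diverge near that point. So $u=0$ on $\Omega\cap H$, that is, $\hat u_\delta=B$ there, because $\chi=1$ near $H$.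

Now let $\delta\to0$ (with $\varepsilon=\delta$). We have $\|\chi B\|_{L^2(k)}\to0$, and $e^{-\varepsilon|z|^2}\to1$ uniformly on $\Omega$. So by (7) the norms $\|\hat u_\delta\|_{L^2(k)}$ have upper limit at most $\big(864\pi\int_{\Omega'}|B(z',0)|_k^2dV'\big)^{1/2}$. Since $k$ is bounded below on $\overline\Omega$, Montel's theorem gives a subsequence converging locally uniformly to a holomorphic $\hat u$ with $\hat u=B$ on $\Omega\cap H$, and Fatou's lemma gives the estimate. $\square$

## 7. Tensor powers against the mean value inequality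

**The easy direction of (B).** If $\Delta'\cap H=\emptyset$, then $h$ is smooth and flat on $\Delta'$. The metrics $h_\nu=he^{-|z|^2/\nu}$ are smooth, have curvature $\frac1\nu i\partial\bar\partial|z|^2\otimes\mathrm{Id}_E$, which is Nakano positive, and increase to $h$.

**Proof of (B$'$).** Let $\Delta'\cap H\ne\emptyset$ and suppose $(h_\nu)$ is as in (B$'$). Fix $p\in\Delta'\cap H$, put $y_0=y(p)$, and choose $\rho\le\frac12$ with $\overline\Omega\subset\Delta'$, where $\Omega,\Omega'$ are as in Lemma 2.

**Step 1: bound the approximants on $H$.** The hypothesis $h_\nu\le h$ is only almost everywhere and $h$ is not defined on $H$, so we pass through the dual. On $\Delta'\setminus H$ both metrics are continuous, so $h_\nu\le h$ everywhere there and $h_\nu^\star\ge h^\star$ there. Both $h_\nu^\star$ and $h^\star$ (by (2)) are continuous on $\Delta'$, so $h_\nu^\star\ge h^\star$ on $\Delta'\cap H$ too. On $H$, (2) reads $|\xi|^2_{h^\star}=(1+|y|^2)|\xi_2|^2+\sum_{i\ge3}|\xi_i|^2$. Hence on $\Delta'\cap H$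
$$|e_2|^2_{h_\nu}=\sup_{\xi\ne0}\frac{|\xi_2|^2}{|\xi|^2_{h_\nu^\star}}\le\sup_{\xi_2\ne0}\frac{|\xi_2|^2}{(1+|y|^2)|\xi_2|^2+\sum_{i\ge3}|\xi_i|^2}=\frac1{1+|y|^2}. \tag{8}$$

**Step 2: extend a peaked section of $E^{\otimes m}$, with a constant independent of $m$ and $\nu$.** Let
$$b(y)=\frac{1+\bar y_0y}{\sqrt{1+|y_0|^2}},\qquad g=\frac{|b(y)|^2}{1+|y|^2}=\frac{|1+\bar y_0y|^2}{(1+|y_0|^2)(1+|y|^2)}, \tag{9}$$
and for $m\ge1$ let $B=b(y)^m\,e_2^{\otimes m}$, a holomorphic section of $E^{\otimes m}$.

The metric $h_\nu^{\otimes m}$ is Nakano semi-positive. It suffices to treat a product of two Nakano semi-positive bundles $E_1\otimes E_2$ and induct. Its curvature is $\Theta_1\otimes\mathrm{Id}+\mathrm{Id}\otimes\Theta_2$. At a point, take an orthonormal basis $(f_a)$ of $E_2$ and write $\tau=\sum_a\tau^a\otimes f_a$ with $\tau^a\in T\otimes E_1$. The Nakano form of $\Theta_1\otimes\mathrm{Id}$ on $\tau$ is $\sum_aN_{E_1}(\tau^a)\ge0$, and the other term is treated in the same way.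

So Lemma 2 applies to $(E^{\otimes m},h_\nu^{\otimes m})$ and gives holomorphic $u_\nu$ on $\Omega$ with $u_\nu=B$ on $\Omega\cap H$. By (8), $|B|^2_{h_\nu^{\otimes m}}=|b|^{2m}|e_2|_{h_\nu}^{2m}\le g^m$ on $H$, so
$$\int_\Omega|u_\nu|^2_{h_\nu^{\otimes m}}dV\le C_0I_m,\qquad I_m=\int_{\Omega'}g^m\,dV'. \tag{10}$$
Expanding,
$$(1+|y_0|^2)(1+|y|^2)-|1+\bar y_0y|^2=|y|^2+|y_0|^2-2\,\mathrm{Re}(\bar y_0y)=|y-y_0|^2 .$$
So $0\le g\le1$ with $g=1$ only for $y=y_0$. This is a null set in $\Omega'$, and dominated convergence gives $I_m\to0$ as $m\to\infty$.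

**Step 3: let $\nu\to\infty$ with $m$ fixed.** Since $h_\nu\ge k_0\ge\mathrm{const}>0$ on $\overline\Omega$, also $h_\nu^{\otimes m}\ge\mathrm{const}^m>0$ there, and by (10) the $u_\nu$ are bounded in $L^2(\Omega)$. A subsequence converges locally uniformly to a holomorphic $u$ with $u=B$ on $\Omega\cap H$. As $h_\nu\to h$ almost everywhere, $|u_\nu|^2_{h_\nu^{\otimes m}}\to|u|^2_{h^{\otimes m}}$ almost everywhere along it, and Fatou's lemma gives
$$\int_\Omega|u|^2_{h^{\otimes m}}dV\le C_0I_m .$$

**Step 4: flatness of $h$ gives a lower bound.** On $\Omega\setminus H$ put $V=P^{\otimes m}u$. It is holomorphic with values in $(\mathbb C^r)^{\otimes m}$, and $|V|^2=|u|^2_{h^{\otimes m}}$ is integrable, so $V$ extends holomorphically to $\Omega$. By the mean value inequality at the center $p$ of $\Omega$,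
$$\mathrm{vol}(\Omega)\,|V(p)|^2\le\int_\Omega|V|^2dV\le C_0I_m. \tag{11}$$
By continuity $u=(P^{-1})^{\otimes m}V$ on all of $\Omega$, including $H$. Now $e_2^\star\circ P^{-1}=\eta_y$, where $\eta_y(v')=v_2'-yv_1'$ and $|\eta_y|^2=1+|y|^2$. Apply $(e_2^\star)^{\otimes m}$ at $p$, where $u(p)=B(p)=b(y_0)^me_2^{\otimes m}$ and $b(y_0)=(1+|y_0|^2)^{1/2}$:
$$(1+|y_0|^2)^{m/2}=\big|\eta_{y_0}^{\otimes m}(V(p))\big|\le(1+|y_0|^2)^{m/2}\,|V(p)| .$$
So $|V(p)|\ge1$ for every $m$, and (11) gives $\mathrm{vol}(\Omega)\le C_0I_m$ for every $m$. Here $\mathrm{vol}(\Omega)>0$ and $C_0$ do not depend on $m$, while $I_m\to0$. This contradiction proves (B$'$). $\square$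

**Proof of (B).** Proposition 1 gives global Nakano semi-positivity, and the case $\Delta'\cap H=\emptyset$ was treated at the beginning of this section. Let $\Delta'\cap H\ne\emptyset$. A sequence of smooth metrics with Nakano positive curvature, increasing and converging almost everywhere to $h$ on $\Delta'$, would satisfy $h_\nu\le h$ almost everywhere and $h_\nu\ge k_0:=h_1$, so it would be excluded by (B$'$). A polydisc $\Delta'\Subset\Delta$ concentric with $\Delta$ contains $c\in H$, so for it no sequence as in the question exists. $\square$
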